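\title{Non-separable supports of measures and Tychonoff cubes\\ in the random real model}

\begin{abstract}
We show that after adding $(2^\omega)^+$ random reals to any model of ZFC, a compact space carries a Radon measure with non-separable support if and only if it maps continuously onto $[0,1]^{\mathfrak c}$. In particular, in this model every non-separable compact space with a strictly positive Radon measure maps onto $[0,1]^{\omega_1}$. Under the continuum hypothesis this last statement fails, so it is independent of ZFC; this answers a question of Borodulin-Nadzieja and Plebanek. The proof builds a long sequence of pairs of open sets with a one-sided splitting property and then uses mutual randomness to remove the dependence on the order of the indices.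
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff. A \emph{Radon measure} on a compact space $K$ is a finite Borel measure $\mu$ such that $\mu(B)$ is the supremum of $\mu(C)$ over compact $C\subseteq B$, for every Borel set $B$. We normalize nonzero measures to be probabilities. By inner regularity and compactness the union of all $\mu$-null open sets is $\mu$-null; its complement is the \emph{support} of $\mu$. The space $K$ \emph{supports a measure} if it is the support of some nonzero Radon measure $\mu$, that is, if $\mu$ is \emph{strictly positive}: $\mu(U)>0$ for every nonempty open $U\subseteq K$. A \emph{Suslinean space} is a non-separable compact space with the countable chain condition (ccc). If $K$ supports a probability $\mu$, then a family of pairwise disjoint open sets has at most $n$ members of measure $\ge 1/n$, so $K$ is ccc. Hence a Suslinean space supporting a measure is the same thing as a non-separable compact space supporting a measure.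

A continuous surjection $K\to[0,1]^\Gamma$ onto a cube with the product topology exists exactly when $K$ has $|\Gamma|$ pairs of disjoint closed sets that are independent, in the sense that one may choose a side of finitely many pairs at will and still find a common point (Lemma~\ref{lem:cube}). Neither a measure nor non-separability alone gives uncountably many such pairs. The interval $[0,1]$ supports a measure and has countable weight, so it does not map onto $[0,1]^{\omega_1}$ (Lemma~\ref{lem:weight}). The one-point compactification of an uncountable discrete space is not separable, and it does not even map onto $[0,1]$, because each continuous real function on it is constant off a countable set. Borodulin-Nadzieja and Plebanek \cite{BP} asked whether, in ZFC alone, the two properties together can still coexist with the absence of a large independent family: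

\begin{quote}
Is there a Suslinean space supporting a measure which cannot be mapped continuously onto $[0,1]^{\omega_1}$?
\end{quote}

The examples that come to mind first do map onto large cubes. The compact group $2^\kappa$ supports its Haar measure, and it is non-separable for $\kappa>\mathfrak c$: if $D$ is a countable dense set, the sets $\{d\in D:d(\alpha)=1\}$ are different for different $\alpha<\kappa$, so $\kappa\le\mathfrak c$. The Stone space of the measure algebra of $2^\omega$ is a second example, and it maps onto $[0,1]^{\mathfrak c}$ (Proposition~\ref{prop:stone}). With additional axioms the picture changes. Under the continuum hypothesis Kunen constructed a first-countable Suslinean space supporting a measure, and first-countable compact spaces cannot be mapped onto $[0,1]^{\omega_1}$, so under CH the answer is positive. A space as in the question is also constructed in \cite{BP} under Martin's axiom. These constructions might suggest that a ZFC example exists. We show that it does not, if ZFC is consistent.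

For a set $I$ let $\nu_I$ be the product of fair coin-tossing measures on the Baire $\sigma$-algebra of $2^I$, the $\sigma$-algebra generated by the sets $\{x:x(i)=1\}$. Throughout, $V$ is a model of ZFC and $\theta$ is, in $V$, a regular uncountable cardinal such that
\begin{equation}\label{eq:theta}
\lambda^\omega<\theta\quad\text{for all cardinals }\lambda<\theta .
\end{equation}
The cardinal $\theta=(2^\omega)^+$ always qualifies, since $\lambda\le2^\omega$ gives $\lambda^\omega\le 2^\omega$; if $V\models\mathrm{CH}$ this is $\theta=\omega_2$. Taking $\lambda=2$ in \eqref{eq:theta} gives $2^\omega<\theta$, so $\theta\ge\omega_2$. Let $\mathbb P$ be the set of Baire subsets of $2^\theta$ of positive $\nu_\theta$-measure, computed in $V$ and ordered by inclusion, and let $G$ be $\mathbb P$-generic over $V$. The extension $V[G]$ is obtained by \emph{adding $\theta$ random reals}.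

\begin{theorem}\label{thm:main}
In $V[G]$, every non-separable compact space supporting a measure maps continuously onto $[0,1]^{\omega_1}$.
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then the existence of a Suslinean space supporting a measure with no continuous surjection onto $[0,1]^{\omega_1}$ is independent of ZFC.
\end{corollary}

\begin{proof}
Starting from any $V$ and $\theta=(2^\omega)^+$, Theorem~\ref{thm:main} gives a model with no such space. In a model of CH, Kunen's space is such a space.
\end{proof}

The same construction, with a different last step, determines the largest cube that can be reached.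

\begin{theorem}\label{thm:strong}
In $V[G]$ we have $\mathfrak c=\theta$, and for every compact space $K$ the following are equivalent:
\begin{itemize}
\item[(a)] $K$ carries a Radon measure with non-separable support;
\item[(b)] $K$ maps continuously onto $[0,1]^{\mathfrak c}$.
\end{itemize}
In particular every Suslinean space supporting a measure maps onto $[0,1]^{\mathfrak c}$. The implication \textup{(b)}$\Rightarrow$\textup{(a)} holds in ZFC. In no model of ZFC can $\mathfrak c$ be replaced by $\mathfrak c^+$: ZFC proves that there is a Suslinean space supporting a measure that does not map onto $[0,1]^{\mathfrak c^+}$.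
\end{theorem}

The proof of Theorem~\ref{thm:main} has four steps. First, in $V[G]$ a compact space supporting a measure is separable as soon as it has a $\pi$-base of size less than $\theta$ (Section~\ref{sec:pierce}). Second, this allows a recursion of length $\theta$ producing pairs of disjoint open sets $P^0_\alpha,P^1_\alpha$ such that $P^0_\alpha$ meets every nonempty finite intersection of sets with \emph{smaller} indices (Section~\ref{sec:recursion}). Third, and this is the main point, the pairs are coded by reals, and on a set $W$ of $\theta$ indices these reals are computed by one ground-model function from disjoint blocks of the random sequence; such reals cannot detect the order of the indices, so the word ``smaller'' can be dropped (Section~\ref{sec:order}). Fourth, any infinite subset of $W$ on which the sets $P^1_\alpha$ have nonempty finite intersections indexes an independent family (Section~\ref{sec:end}). Section~\ref{sec:zfc} contains the ZFC parts of Theorem~\ref{thm:strong}, and Section~\ref{sec:tools} collects the tools. Forcing arguments appear only in Lemmas~\ref{lem:ccc}--\ref{lem:read}.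

\section{Cubes, independent pairs and the Stone space}\label{sec:zfc}

This section is in ZFC. We write $\sigma:\Gamma\rightharpoonup2$ if $\sigma$ is a function from a finite subset $\operatorname{dom}\sigma$ of $\Gamma$ to $2=\{0,1\}$. A family of pairs of disjoint sets $(F^0_\alpha,F^1_\alpha)$, $\alpha\in\Gamma$, is \emph{independent} if $\bigcap_{\alpha\in\operatorname{dom}\sigma}F^{\sigma(\alpha)}_\alpha\ne\emptyset$ for every nonempty $\sigma:\Gamma\rightharpoonup2$.

\begin{lemma}\label{lem:cube}
Let $K$ be compact and $\Gamma$ infinite. Then $K$ maps continuously onto $[0,1]^\Gamma$ if and only if there is an independent family of pairs of disjoint closed subsets of $K$ indexed by $\Gamma$.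
\end{lemma}

\begin{proof}
If $f=(f_\alpha)_{\alpha\in\Gamma}$ maps $K$ onto $[0,1]^\Gamma$, the pairs $(f_\alpha^{-1}(0),f_\alpha^{-1}(1))$ are independent. Conversely, let $(F^0_\alpha,F^1_\alpha)_{\alpha\in\Gamma}$ be independent and let $L=\bigcap_{\alpha}(F^0_\alpha\cup F^1_\alpha)$, a closed set. Define $\rho:L\to2^\Gamma$ by $\rho(x)(\alpha)=i$ if $x\in F^i_\alpha$. Each coordinate of $\rho$ is continuous, since $L\cap F^0_\alpha$ and $L\cap F^1_\alpha$ are complementary closed subsets of $L$. For $\varepsilon\in2^\Gamma$ the closed sets $F^{\varepsilon(\alpha)}_\alpha$ have the finite intersection property, so they have a common point $x$, and $\rho(x)=\varepsilon$. Thus $\rho$ is onto. As $\Gamma$ is infinite, $2^\Gamma\cong(2^\omega)^\Gamma$, and binary expansion in each factor maps this onto $[0,1]^\Gamma$. Extend each coordinate of the composed surjection $L\to[0,1]^\Gamma$ to a continuous function $K\to[0,1]$ by Tietze's theorem.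
\end{proof}

The \emph{weight} of a space is the least size of a base.

\begin{lemma}\label{lem:weight}
If a compact space $K$ of weight at most $\tau\ge\omega$ maps onto $[0,1]^\Gamma$, then $|\Gamma|\le\tau$.
\end{lemma}

\begin{proof}
Let $f=(f_\alpha)_{\alpha\in\Gamma}$ be the surjection and $\mathcal U$ a base of size at most $\tau$ closed under finite unions. By compactness there is $U_\alpha\in\mathcal U\cup\{\emptyset\}$ containing $f_\alpha^{-1}(0)$ and disjoint from $f_\alpha^{-1}(1)$. For $\alpha\ne\beta$ a point $x$ with $f_\alpha(x)=0$ and $f_\beta(x)=1$ lies in $U_\alpha\setminus U_\beta$. So $\alpha\mapsto U_\alpha$ is injective.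
\end{proof}

The \emph{measure algebra} of a probability space $(X,\Sigma,\mu)$ is the Boolean algebra of classes $[E]$, $E\in\Sigma$, where two sets are identified if they differ by a null set; it carries the measure $\mu([E])=\mu(E)$, which is positive on nonzero elements, and countable suprema are classes of unions. We write $\mathfrak B_I$ for the measure algebra of $\nu_I$.

Let $S$ be the Stone space of $\mathfrak B_\omega$: its points are the ultrafilters of $\mathfrak B_\omega$, and the sets $\widehat b=\{u:b\in u\}$ are its clopen sets and form a base of a compact topology. The formula $\widehat\nu(\widehat b)=\nu_\omega(b)$ defines a positive functional of norm one on the continuous functions with finite range, which are dense in $C(S)$. By the Riesz representation theorem $\widehat\nu$ extends to a Radon probability on $S$. It is strictly positive because every nonempty open set contains some $\widehat b$ with $b\neq 0$.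

\begin{proposition}\label{prop:stone}
The space $S$ is a Suslinean space supporting a measure, and its weight is at most $\mathfrak c$. It maps onto $[0,1]^{\mathfrak c}$ and does not map onto $[0,1]^{\mathfrak c^+}$.
\end{proposition}

\begin{proof}
Let $u_k$ $(k<\omega)$ be points of $S$. The classes of the cylinders of length $k+2$ form a finite partition of $1$, so $u_k$ contains one of them, say $b_k$, of measure $2^{-k-2}$. Since $\sum_k2^{-k-2}<1$, the complement $c$ of $\bigvee_kb_k$ is nonzero. As $c\wedge b_k=0$, no $u_k$ lies in $\widehat c$. So $S$ is not separable.

There are $\mathfrak c$ Borel subsets of $2^\omega$, so the weight of $S$ is at most $\mathfrak c$, and Lemma~\ref{lem:weight} excludes a map onto $[0,1]^{\mathfrak c^+}$.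

Let $\Lambda$ be the countable set of pairs $(n,s)$ with $n<\omega$ and $s\subseteq2^n$, and let $b_{(n,s)}$, $(n,s)\in\Lambda$, be pairwise disjoint nonzero elements of $\mathfrak B_\omega$. For $x\in2^\omega$ put $c_x=\bigvee\{b_{(n,s)}:x|_n\in s\}$. Given $\sigma:2^\omega\rightharpoonup2$, choose $n$ such that the $x|_n$, $x\in\operatorname{dom}\sigma$, are distinct, and let $s=\{x|_n:\sigma(x)=1\}$. Then $b_{(n,s)}\le c_x$ if $\sigma(x)=1$ and $b_{(n,s)}\wedge c_x=0$ if $\sigma(x)=0$. So the pairs $(S\setminus\widehat{c_x},\widehat{c_x})$, $x\in2^\omega$, are independent, and Lemma~\ref{lem:cube} applies.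
\end{proof}

\begin{proposition}\label{prop:ba}
If a compact space $K$ maps continuously onto $[0,1]^{\mathfrak c}$, then $K$ carries a Radon measure with non-separable support.
\end{proposition}

\begin{proof}
The indicator functions of the at most $\mathfrak c$ clopen subsets of $S$ separate points, so we may take $S$ to be a closed subset of $Q=[0,1]^{\mathfrak c}$ and $\widehat\nu$ a Radon probability on $Q$ with support $S$. Let $f:K\to Q$ be a continuous surjection. We lift $\widehat\nu$ to $K$. Since $f$ is onto, $h\mapsto h\circ f$ is an isometric embedding of $C(Q)$ into $C(K)$, so $h\circ f\mapsto\int h\,d\widehat\nu$ is a well-defined functional of norm one on a subspace. By the Hahn--Banach theorem it extends to a functional $\Psi$ of norm one on $C(K)$ with $\Psi(1)=1$. If $0\le h\le1$ then $1-\Psi(h)=\Psi(1-h)\le1$, so $\Psi$ is positive and is represented by a Radon probability $\mu$ on $K$. The image measure $f(\mu)$ is Radon, because a compact $C\subseteq f^{-1}(B)$ has compact image $f[C]\subseteq B$ with $f(\mu)(f[C])\ge\mu(C)$. It agrees with $\widehat\nu$ on $C(Q)$, so $f(\mu)=\widehat\nu$.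

Let $F$ be the support of $\mu$. The compact set $f[F]$ has $\widehat\nu(f[F])\ge\mu(F)=1$, so its complement is a null open set and $S\subseteq f[F]$. The set $f^{-1}(Q\setminus S)$ is open and $\mu$-null, hence disjoint from $F$, so $f[F]\subseteq S$. Thus $F$ maps continuously onto the non-separable space $S$, and $F$ is not separable.
\end{proof}

\section{Product measures and random reals}\label{sec:tools}

\subsection*{Product measures}
Every Baire subset of $2^I$ has the form $\{x:x|_J\in B\}$ with $J\subseteq I$ countable and $B\subseteq2^J$ Borel; we say that it \emph{depends on $J$}. A subset of $2^I$ is \emph{null} if it is contained in a Baire set of measure zero. We write $\nu$ for $\nu_J$ when $J$ is countable and clear from the context. Disjoint blocks of coordinates are stochastically independent: if $k_i:J_i\to I$ are countably many injections of countable sets with pairwise disjoint ranges, then $x\mapsto(x\circ k_i)_i$ is a measure-preserving map from $2^I$ to $\prod_i2^{J_i}$.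

For countable $J$ let $\operatorname{Clop}(2^J)$ be the countable set of pairs $(s,c)$ with $s\subseteq J$ finite and $c\subseteq2^s$. We identify $(s,c)$ with the clopen set $\{x:x|_s\in c\}$, which has the rational measure $|c|\cdot2^{-|s|}$. A sequence $z\in\operatorname{Clop}(2^J)^\omega$ is a ``real'', and the next lemma lets such reals stand for the sets we need. Recall that $\limsup_nz(n)=\bigcap_N\bigcup_{n\ge N}z(n)$.

\begin{lemma}\label{lem:clopen}
Let $J$ be countable.
\begin{itemize}
\item[(a)] A set $N\subseteq 2^J$ is null if and only if $N\subseteq\limsup_nz(n)$ for some $z\in\operatorname{Clop}(2^J)^\omega$ with $\sum_n\nu(z(n))\le1$.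
\item[(b)] Every Borel set $B\subseteq2^J$ differs by a null set from $\limsup_nz(n)$ for some $z$.
\item[(c)] Every Borel set of positive measure contains a set $2^J\setminus\bigcup_nz(n)$ of positive measure.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $N$ is null, cover it for each $m$ by an open set of measure at most $2^{-m-1}$, write this open set as a disjoint union of a sequence of clopen sets (some possibly empty), and let $z$ list all pieces for all $m$. A point of $N$ lies in a piece for each $m$, hence in $z(n)$ for infinitely many $n$. The converse is the Borel--Cantelli lemma. (b) Choose clopen $z(n)$ with $\nu(B\,\triangle\,z(n))\le2^{-n}$. By Borel--Cantelli almost every point lies in only finitely many $B\,\triangle\,z(n)$, and such a point is in $B$ exactly when it is in $\limsup_nz(n)$. (c) Take a compact subset of positive measure and write its complement as a union of clopen sets.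
\end{proof}

The next lemma replaces the measure on an arbitrary compact space by a product measure, as far as measures of finite intersections are concerned.

\begin{lemma}\label{lem:maharam}
Let $\mathfrak A$ be the measure algebra of a probability $\mu$. For every sufficiently large cardinal $\kappa$ there is a measure-preserving Boolean embedding $\Phi:\mathfrak A\to\mathfrak B_\kappa$.
\end{lemma}

\begin{proof}
By Maharam's theorem there is a countable partition of $1$ into nonzero $a_i\in\mathfrak A$ such that each $a_i$ is an atom, or else the ideal $\{a:a\le a_i\}$ with the measure $\mu/\mu(a_i)$ is isomorphic to $\mathfrak B_{\kappa_i}$ for an infinite cardinal $\kappa_i$. Let $\kappa$ be infinite with $\kappa\ge\kappa_i$ for all $i$, and split $\kappa$ into a countably infinite set $I_0$ and a set $I_1$ of size $\kappa$. Partition $2^\kappa$ into Baire sets depending on $I_0$, with classes $b_i$ of measure $\mu(a_i)$. An injection $\kappa_i\to I_1$ gives a Boolean embedding $j_i$ of $\{a:a\le a_i\}$ into $\mathfrak B_\kappa$ whose values are represented by sets depending on coordinates in $I_1$, with $\nu_\kappa(j_i(a))=\mu(a)/\mu(a_i)$; for an atom let $j_i(0)=0$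 and $j_i(a_i)=1$. Put $\Phi(a)=\bigvee_i\big(b_i\wedge j_i(a\wedge a_i)\big)$. This is a Boolean homomorphism, and since $I_0$ and $I_1$ are disjoint, $\nu_\kappa(b_i\wedge j_i(a\wedge a_i))=\mu(a\wedge a_i)$. Summing over $i$ gives $\nu_\kappa(\Phi(a))=\mu(a)$.
\end{proof}

\subsection*{A common root and disjoint petals}
We shall twice meet $\theta$ objects, each depending on countably many coordinates, and want their dependence to have a uniform shape. This is the $\Delta$-system lemma in the following form. It uses \eqref{eq:theta}, which holds in $V$ and fails in $V[G]$ (where $2^\omega=\theta$), so it will only be applied to sequences that belong to $V$.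

\begin{lemma}\label{lem:delta}
In $V$: let $W_0\subseteq\theta$ have size $\theta$, let $\kappa\ge\theta$ be a cardinal, and let $A_\alpha\subseteq\kappa$ be countable for $\alpha\in W_0$. Then there are $W\subseteq W_0$ of size $\theta$ and injections $e:\omega\to\kappa$ and $e_\alpha:\omega\to\kappa$ $(\alpha\in W)$, all with pairwise disjoint ranges, such that $A_\alpha\subseteq\operatorname{ran}e\cup\operatorname{ran}e_\alpha$ for $\alpha\in W$.
\end{lemma}

\begin{proof}
We first show that for countable sets $A'_\delta$ $(\delta<\theta)$ there are $T\subseteq\theta$ of size $\theta$ and a set $R$ with $A'_\delta\cap A'_{\delta'}=R$ for distinct $\delta,\delta'\in T$. The union of the $A'_\delta$ has size at most $\theta$, so we may assume $A'_\delta\subseteq\theta$. Since $\theta\ge\omega_2$ is regular, $T_0=\{\delta<\theta:\operatorname{cf}\delta=\omega_1\}$ is stationary, and $\sup(A'_\delta\cap\delta)<\delta$ for $\delta\in T_0$. By Fodor's lemma there are a stationary $T_1\subseteq T_0$ and an infinite $\gamma<\theta$ with $A'_\delta\cap\delta\subseteq\gamma$ for $\delta\in T_1$. By \eqref{eq:theta}, $\gamma$ has fewer than $\theta$ countable subsets, and a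 union of fewer than $\theta$ non-stationary sets is non-stationary, so there are a stationary $T_2\subseteq T_1$ and $R$ with $A'_\delta\cap\delta=R$ for $\delta\in T_2$. By regularity of $\theta$ choose recursively $T\subseteq T_2$ of size $\theta$ with $A'_\delta\subseteq\delta'$ whenever $\delta<\delta'$ are in $T$. Then $R\subseteq A'_\delta\cap A'_{\delta'}\subseteq A'_{\delta'}\cap\delta'=R$.

Apply this, after re-indexing $W_0$ by $\theta$, to the sets $A'_\alpha=A_\alpha\cup\omega\cup[\omega\alpha,\omega\alpha+\omega)\subseteq\kappa$. The root $R$ contains $\omega$, so it is countably infinite. The blocks $[\omega\alpha,\omega\alpha+\omega)$ are pairwise disjoint, so only countably many meet $R$; discard those indices and let $W$ be what remains. For $\alpha\in W$ the set $A'_\alpha\setminus R$ contains a block, so it is countably infinite, and these sets are pairwise disjoint. Let $e$ enumerate $R$ and let $e_\alpha$ enumerate $A'_\alpha\setminus R$.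
\end{proof}

\subsection*{Borel sets in the extension}
Consider a countable product $X$ of spaces $Z^\omega$ and $2^J$ with $Z,J$ countable and $Z$ discrete, all data in $V$. A Borel subset $B$ of $X$ in $V$ is built from basic clopen sets by complements and countable unions, and a \emph{code} records this construction. Carrying out the same construction in $V[G]$ gives a Borel subset of the space $X$ of $V[G]$, again denoted $B$ and said to be \emph{coded in $V$}. A Borel map $\varphi:X\to Z^\omega$ is coded by codes for the sets $\{x:\varphi(x)(n)=z\}$, and a Baire set $\{x:x|_J\in B\}$ by $J$ and a code for $B$. Statements such as ``$B\subseteq B'$'' or ``these countably many sets partition $X$'' are $\Pi^1_1$ in the codes, hence absolute between $V$ and $V[G]$. So the reinterpretation does not depend on the code, Borel maps remain maps, and reinterpretation commutes with countable Boolean operations in $V$ and with preimages. For countable $J\in V$ the set $\operatorname{Clop}(2^J)$ and the measures of its members are the same in $V$ and $V[G]$. Therefore a condition on sequences of clopen sets that only involves these rational measures and quantifiers over $\omega$,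 such as $\sum_n\nu(z(n))\le1$, defines a Borel set coded in $V$ that is defined by the same condition in $V[G]$. We call such conditions \emph{arithmetical}.

\subsection*{Three properties of $V[G]$}
Recall that $G$ is a filter on $\mathbb P$ meeting every dense subset of $\mathbb P$ that lies in $V$, and that a statement holds in $V[G]$ if and only if some $p\in G$ forces it. Two conditions $p,q\in\mathbb P$ are incompatible exactly when $\nu_\theta(p\cap q)=0$.

\begin{lemma}\label{lem:ccc}
$\mathbb P$ is ccc, so $V$ and $V[G]$ have the same cardinals and cofinalities. If $\Xi\in V$ and $\langle J'_\xi:\xi\in\Xi\rangle\in V[G]$ is a family of countable sets of ordinals, there is $\langle J_\xi:\xi\in\Xi\rangle\in V$ with $J'_\xi\subseteq J_\xi$ and each $J_\xi$ countable in $V$.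
\end{lemma}

\begin{proof}
An antichain has at most $n$ members of measure $\ge1/n$, so it is countable. Let $F\in V[G]$ be a function from $\Xi\times\omega$ to the ordinals with $J'_\xi\subseteq\{F(\xi,n):n<\omega\}$, let $\dot F$ be a name for it, and let $p\in G$ force that $\dot F$ is a function from $\Xi\times\omega$ to the ordinals. In $V$ let $J_\xi$ be the set of all $\gamma$ such that some $r\le p$ forces $\dot F(\xi,n)=\gamma$ for some $n$. For fixed $n$, different values $\gamma$ have incompatible witnesses, so $J_\xi$ is countable.
\end{proof}

\begin{lemma}\label{lem:random}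
There is $g\in2^\theta$ in $V[G]$ such that $g\in B\iff B\in G$ for every Baire set $B\subseteq2^\theta$ of $V$. Consequently, if $k_i:J_i\to\theta$ are countably many injections of countable sets with pairwise disjoint ranges, the sequence $\langle k_i\rangle$ is in $V$, and $N\subseteq\prod_i2^{J_i}$ is a Borel set of $V$ that is null in $V$, then $(g\circ k_i)_i\notin N$.
\end{lemma}

\begin{proof}
For a Baire set $B$ of $V$ the set $\{p:p\subseteq B\text{ or }p\cap B=\emptyset\}$ is dense, since one of $p\cap B$, $p\setminus B$ has positive measure. As $G$ is closed upward and has no two disjoint members, exactly one of $B$ and $2^\theta\setminus B$ is in $G$. Let $g(\xi)=1$ if $\{x:x(\xi)=1\}\in G$ and $g(\xi)=0$ otherwise. We argue by induction on codes. The equivalence holds for the generating sets by definition and passes to complements by what was just said. If $B=\bigcup_nB_n\in G$, then $\{p:\exists n\ p\subseteq B_n\}$ is dense below $B$, so some $B_n\in G$; conversely $B_n\in G$ implies $B\in G$. So the equivalence passes to countable unions. Finally, the preimage of $N$ under $x\mapsto(x\circ k_i)_i$ is a Baire set of measure zero in $V$, so it is not in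 $\mathbb P$ and does not contain $g$.
\end{proof}

\begin{lemma}\label{lem:read}
Let $\langle Z_\xi:\xi\in\Xi\rangle\in V$ be nonempty sets that are countable in $V$, and let $\langle y_\xi:\xi\in\Xi\rangle\in V[G]$ with $y_\xi\in Z_\xi^\omega$. Then there is $\langle A_\xi,\varphi_\xi:\xi\in\Xi\rangle\in V$, with $A_\xi\subseteq\theta$ countable and $\varphi_\xi:2^{A_\xi}\to Z_\xi^\omega$ Borel, such that $y_\xi=\varphi_\xi(g|_{A_\xi})$ for all $\xi$.
\end{lemma}

\begin{proof}
Take a name for the family and $p\in G$ forcing $\dot y_\xi\in Z_\xi^\omega$ for all $\xi$. Work in $V$ and fix $\xi$. For each $n$ let $p_{n,0},p_{n,1},\dots$ list without repetition a maximal antichain below $p$ of conditions deciding $\dot y_\xi(n)$, say $p_{n,m}\Vdash\dot y_\xi(n)=z_{n,m}$. Let $A_\xi$ be a countable set on which all $p_{n,m}$ depend, and view them as subsets of $2^{A_\xi}$. Let $\varphi_\xi(u)(n)=z_{n,m}$ for the least $m$ with $u\in p_{n,m}$, and a fixed element of $Z_\xi$ if there is no such $m$. In $V[G]$, for each $n$ exactly one $p_{n,m}$ is in $G$; by Lemma~\ref{lem:random} it is the only one containing $g$, so $\varphi_\xi(g|_{A_\xi})(n)=z_{n,m}=y_\xi(n)$.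
\end{proof}

All later arguments about $V[G]$ follow one pattern. An object of $V[G]$ is coded by reals; Lemma~\ref{lem:read} computes these reals from few coordinates of $g$; the remaining coordinates supply points that are random with respect to the object; and the desired property holds because, by Fubini's theorem, its failure is a null set to which Lemma~\ref{lem:random} applies.

\section{Countable sets meeting fewer than $\theta$ positive sets}\label{sec:pierce}

\begin{lemma}\label{lem:cov}
In $V[G]$: if $|I|<\theta$, then $2^I$ is not the union of fewer than $\theta$ null sets.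
\end{lemma}

\begin{proof}
If $I\subseteq I'$, preimages of null sets under the projection $2^{I'}\to2^I$ are null, and a point outside the preimages projects to a point outside the sets. So after enlarging and re-indexing we may assume that $I=\delta$ is an infinite ordinal below $\theta$. Let $N_\xi$ $(\xi<\eta)$ be null, $\eta<\theta$. Each $N_\xi$ lies in a Baire set of measure zero depending on a countable set, and by Lemma~\ref{lem:ccc} these countable sets are covered by sets $J_\xi\subseteq\delta$, countable in $V$, with $\langle J_\xi\rangle\in V$. By Lemma~\ref{lem:clopen}(a),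
\[N_\xi\subseteq\{x:x|_{J_\xi}\in\limsup_nz_\xi(n)\},\qquad z_\xi\in\operatorname{Clop}(2^{J_\xi})^\omega,\quad\sum_n\nu(z_\xi(n))\le1 .\]
By Lemma~\ref{lem:read}, $z_\xi=\varphi_\xi(g|_{A_\xi})$ with $\langle A_\xi,\varphi_\xi\rangle\in V$. The set $A=\bigcup_{\xi<\eta}A_\xi$ has size less than $\theta$, so in $V$ there is an injection $k:\delta\to\theta\setminus A$. Let $x=g\circ k$. For each $\xi$ the set
\[\Big\{(u,w)\in2^{A_\xi}\times2^{J_\xi}:\sum_n\nu(\varphi_\xi(u)(n))\le1\ \text{ and }\ w\in\limsup_n\varphi_\xi(u)(n)\Big\}\]
is a Borel set of $V$. Each section over $u$ is null by Lemma~\ref{lem:clopen}(a), so the set is null by Fubini's theorem. Since $A_\xi\cap k[J_\xi]=\emptyset$, Lemma~\ref{lem:random} shows that $(g|_{A_\xi},x|_{J_\xi})$ is not in it. The first condition holds for $u=g|_{A_\xi}$, so the second fails, and $x\notin N_\xi$.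
\end{proof}

To use this on a compact space $K$ we would like to pick a ``random'' sequence of points of $K$. We pick it in a product space instead, through Lemma~\ref{lem:maharam}, and recover points of $K$ by compactness.

\begin{lemma}\label{lem:pierce}
In $V[G]$: let $\mu$ be a Radon probability on a compact space $K$ and let $C_\xi$ $(\xi<\eta)$, $\eta<\theta$, be compact sets of positive measure. Then some countable $D\subseteq K$ meets every $C_\xi$.
\end{lemma}

\begin{proof}
Let $\Phi$ embed the measure algebra of $\mu$ into $\mathfrak B_\kappa$, and represent $\Phi([C_\xi])$ by a Baire set $E_\xi$ depending on a countable set $J_\xi\subseteq\kappa$. Let $I=\bigcup_\xi J_\xi$; then $|I|<\theta$, and we view $E_\xi$ as a subset of $2^I$. In $(2^I)^\omega\cong2^{I\times\omega}$ consider the sets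
\begin{itemize}
\item $\{\bar x:x_k\in\bigcap_{\xi\in F}E_\xi\}$, for $k<\omega$ and finite nonempty $F\subseteq\eta$ with $\nu_I(\bigcap_{\xi\in F}E_\xi)=0$;
\item $\{\bar x:x_k\notin E_\xi\text{ for all }k\}$, for $\xi<\eta$.
\end{itemize}
There are fewer than $\theta$ of them. Those of the first kind are null by the choice of $F$, and those of the second kind have measure $\lim_k(1-\mu(C_\xi))^k=0$. By Lemma~\ref{lem:cov} some $\bar x$ avoids them all. Fix $k$ and let $\Xi_k=\{\xi:x_k\in E_\xi\}$. For finite nonempty $F\subseteq\Xi_k$ we have $\mu(\bigcap_{\xi\in F}C_\xi)=\nu_I(\bigcap_{\xi\in F}E_\xi)>0$, since $\bar x$ avoids the sets of the first kind. By compactness there is $d_k\in K$ lying in $C_\xi$ for all $\xi\in\Xi_k$. Since $\bar x$ avoids the sets of the second kind, every $\xi$ is in some $\Xi_k$. Let $D=\{d_k:k<\omega\}$.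
\end{proof}

A \emph{$\pi$-base} of $K$ is a family of nonempty open sets such that every nonempty open set contains one of them.

\begin{corollary}\label{cor:pi}
In $V[G]$: a compact space that supports a measure and has a $\pi$-base of size less than $\theta$ is separable.
\end{corollary}

\begin{proof}
By strict positivity and inner regularity each member of the $\pi$-base contains a compact set of positive measure. A countable set meeting all these compact sets is dense.
\end{proof}

\section{A long sequence that splits forward}\label{sec:recursion}

From here through Lemma~\ref{lem:indep} we work in $V[G]$ with a fixed non-separable compact space $K$ and a strictly positive Radon probability $\mu$ on $K$. For continuous functions $f_\alpha:K\to[0,1]$ put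
\[P^0_\alpha=\{f_\alpha<1/3\},\qquad P^1_\alpha=\{f_\alpha>2/3\},\qquad P^\sigma=\bigcap_{\alpha\in\operatorname{dom}\sigma}P^{\sigma(\alpha)}_\alpha\quad(\sigma:\theta\rightharpoonup2),\]
with $P^\emptyset=K$. The sets $P^\sigma$ are open, so $P^\sigma\ne\emptyset$ if and only if $\mu(P^\sigma)>0$. By Lemma~\ref{lem:cube} we want many indices for which all $P^\sigma$ are nonempty. A recursion cannot demand that both sides of the new pair meet all earlier nonempty sets $P^\sigma$, but non-separability does provide one side.

\begin{lemma}\label{lem:forward}
There are continuous $f_\alpha:K\to[0,1]$ $(\alpha<\theta)$ such that $P^1_\alpha\ne\emptyset$ for all $\alpha$ and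
\begin{equation}\label{eq:forward}
\text{if }\sigma:\alpha\rightharpoonup2\text{ and }P^\sigma\ne\emptyset,\text{ then }P^\sigma\cap P^0_\alpha\ne\emptyset .
\end{equation}
\end{lemma}

\begin{proof}
Suppose $f_\beta$ is chosen for $\beta<\alpha$. The family $\mathcal C_\alpha$ of all nonempty $P^\sigma$ with $\sigma:\alpha\rightharpoonup2$ has size less than $\theta$. Since $K$ is not separable, Corollary~\ref{cor:pi} says that $\mathcal C_\alpha$ is not a $\pi$-base, so some nonempty open $U_\alpha$ contains no member of $\mathcal C_\alpha$. By Urysohn's lemma let $f_\alpha$ be $0$ off $U_\alpha$ and $1$ at some point of $U_\alpha$. Then $P^1_\alpha\ne\emptyset$, and $C\cap P^0_\alpha\supseteq C\setminus U_\alpha\ne\emptyset$ for $C\in\mathcal C_\alpha$.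
\end{proof}

Fix such functions $f_\alpha$.

\section{Removing the order of the indices}\label{sec:order}

Property \eqref{eq:forward} is asymmetric in two ways: it concerns only the side $P^0_\alpha$, and only sets with indices below $\alpha$. The first asymmetry is harmless and is handled in Section~\ref{sec:end}. The second is the real obstacle, as the following example shows; the example also shows how randomness removes it.

\begin{example}\label{ex:chain}
In $[0,1]$ take $0<s_0<s_1<\dots<1$ and let $P^0_n=[0,s_n)$, $P^1_n=(s_n,1]$. A nonempty $P^\sigma$ with $\sigma:n\rightharpoonup2$ is an interval whose left endpoint is $0$ or some $s_i$ with $i<n$, so it meets $P^0_n$. Thus \eqref{eq:forward} holds, and all finite intersections of the sets $P^1_n$ are nonempty. Yet $P^1_n\cap P^0_m=\emptyset$ for $m<n$, so no two pairs are independent.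

Now suppose that in $V[G]$ the endpoints are computed uniformly from disjoint blocks of $g$: $s_n=\psi(g\circ e_n)$, where $\psi:2^\omega\to(0,1)$ is a Borel function of $V$ and $\langle e_n\rangle\in V$ are injections $\omega\to\theta$ with disjoint ranges. Let $N=\{(r,r'):\psi(r)\ge\psi(r')\}$. The measure $\nu\times\nu$ is invariant under swapping the coordinates, and $N$ together with its mirror image covers $2^\omega\times2^\omega$, so $N$ has measure at least $1/2$. The set of sequences $(r_n)_n$ with $(r_{2k},r_{2k+1})\notin N$ for all $k$ has measure at most $\lim_k2^{-k}=0$. By Lemma~\ref{lem:random}, $s_{2k}\ge s_{2k+1}$ for some $k$. So an increasing sequence cannot arise in this way.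

Nothing here is special to the relation $<$. Let $D$ be any Borel relation of $V$ and $N=\{(r,r'):(\psi(r),\psi(r'))\notin D\}$. If $N$ has positive measure, the independent trials above produce $k$ with $(s_{2k},s_{2k+1})\notin D$. If $N$ is null, then $(s_m,s_n)\in D$ for all $m\ne n$, in either order. Hence a relation that holds for all increasing pairs holds for all pairs.
\end{example}

In general the reals cannot be computed from disjoint blocks, but after thinning out they are computed from a common root and disjoint petals. The dichotomy of the example then takes place in the section over the root.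

\begin{lemma}\label{lem:order}
Let $Z\in V$ be nonempty and countable in $V$, let $Y=Z^\omega$, let $W_0\in V$ be a subset of $\theta$ of size $\theta$, and let $\langle y_\alpha:\alpha\in W_0\rangle\in V[G]$ be points of $Y$. There is $W\in V$, $W\subseteq W_0$, of size $\theta$ such that for every $n\ge1$ and every Borel set $D\subseteq Y^n$ coded in $V$: if $(y_{\alpha_1},\dots,y_{\alpha_n})\in D$ for all $\alpha_1<\dots<\alpha_n$ in $W$, then $(y_{\beta_1},\dots,y_{\beta_n})\in D$ for all distinct $\beta_1,\dots,\beta_n\in W$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:read}, $y_\alpha=\varphi_\alpha(g|_{A_\alpha})$ with $\langle A_\alpha,\varphi_\alpha\rangle\in V$. Work in $V$. Lemma~\ref{lem:delta} with $\kappa=\theta$ gives $W_1\subseteq W_0$ of size $\theta$ and injections $e,e_\alpha$ $(\alpha\in W_1)$ with pairwise disjoint ranges and $A_\alpha\subseteq\operatorname{ran}e\cup\operatorname{ran}e_\alpha$. For $x\in2^\theta$ the restriction $x|_{A_\alpha}$ is a continuous function of $(x\circ e,x\circ e_\alpha)$, so $\varphi_\alpha(x|_{A_\alpha})=\psi_\alpha(x\circ e,x\circ e_\alpha)$ for a Borel map $\psi_\alpha:2^\omega\times2^\omega\to Y$. There are at most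 $2^\omega<\theta$ such maps and $\theta$ is regular, so $\psi_\alpha$ is one map $\psi$ for all $\alpha$ in some $W\subseteq W_1$ of size $\theta$. In $V[G]$, with $u^*=g\circ e$ and $s^*_\alpha=g\circ e_\alpha$,
\[y_\alpha=\psi(u^*,s^*_\alpha)\qquad(\alpha\in W).\]

Let $D\subseteq Y^n$ be a Borel set of $V$. In $V$ define
\begin{align*}
N&=\{(u,s_1,\dots,s_n)\in(2^\omega)^{n+1}:(\psi(u,s_1),\dots,\psi(u,s_n))\notin D\},\\
Q&=\{u\in2^\omega:\nu^n(N_u)=0\},\\
N'&=\{(u,\bar s)\in N:u\in Q\},\\
N''&=\{(u,(\bar s^{\,k})_{k<\omega}):u\notin Q\text{ and }(u,\bar s^{\,k})\notin N\text{ for all }k\},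
\end{align*}
where $N_u$ is the section of $N$ over $u$. The function $u\mapsto\nu^n(N_u)$ is Borel, so all four sets are Borel. By Fubini's theorem $N'$ and $N''$ are null: sections of $N'$ are null by the definition of $Q$, and for $u\notin Q$ the section of $N''$ has measure $\lim_k(1-\nu^n(N_u))^k=0$.

Assume that $D$ contains all increasing tuples. Cut the first $\omega$ elements of $W$ into consecutive $n$-tuples $\alpha^k_1<\dots<\alpha^k_n$ $(k<\omega)$, and let $\bar s^{\,k}=(s^*_{\alpha^k_1},\dots,s^*_{\alpha^k_n})$. By assumption $(u^*,\bar s^{\,k})\notin N$ for all $k$. The injections involved have pairwise disjoint ranges and form a sequence in $V$, so $(u^*,(\bar s^{\,k})_k)\notin N''$ by Lemma~\ref{lem:random}. Therefore $u^*\in Q$. For distinct $\beta_1,\dots,\beta_n\in W$, Lemma~\ref{lem:random} gives $(u^*,s^*_{\beta_1},\dots,s^*_{\beta_n})\notin N'$, and since $u^*\in Q$ this point is not in $N$. That is, $(y_{\beta_1},\dots,y_{\beta_n})\in D$.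
\end{proof}

To apply Lemma~\ref{lem:order} we must express \eqref{eq:forward} as a Borel relation, coded in $V$, between reals attached to the indices. Strict positivity turns \eqref{eq:forward} into a statement about measures of finite intersections, and Lemma~\ref{lem:maharam} moves these into $\mathfrak B_\kappa$, where each element depends on countably many coordinates. A real cannot remember where these coordinates lie in $\kappa$ or how they overlap with those of other indices. A second use of Lemma~\ref{lem:delta} makes the overlaps uniform, and then the shape of the set on root and petal is all that matters.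

Let $\nu=\nu_\omega$, identify $2^\omega\times2^\omega$ with $2^{\omega\times2}$, and put $Z=\operatorname{Clop}(2^{\omega\times2})^2$, $Y=Z^\omega$. For $y\in Y$ write $y(k)=(y^0(k),y^1(k))$ and $B^i_y=\limsup_ky^i(k)\subseteq2^\omega\times2^\omega$. For $\varepsilon\in\{0,1\}^n$ and $y_1,\dots,y_n\in Y$ let
\begin{equation}\label{eq:m}
\begin{split}
m_\varepsilon(y_1,\dots,y_n)&=\nu^{n+1}\{(t,t_1,\dots,t_n):(t,t_i)\in B^{\varepsilon_i}_{y_i}\text{ for }i=1,\dots,n\}\\
&=\int_{2^\omega}\prod_{i=1}^n\nu\big((B^{\varepsilon_i}_{y_i})_t\big)\,d\nu(t),
\end{split}
\end{equation}
where the second equality is Fubini's theorem; for $n=0$ the value is $1$.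

\begin{lemma}\label{lem:code}
There are $W_0\in V$, a subset of $\theta$ of size $\theta$, and $y_\alpha\in Y$ $(\alpha\in W_0)$ such that for all distinct $\alpha_1,\dots,\alpha_n\in W_0$ and $\varepsilon\in\{0,1\}^n$
\begin{equation}\label{eq:code}
\mu\Big(\bigcap_{i=1}^nP^{\varepsilon_i}_{\alpha_i}\Big)=m_\varepsilon(y_{\alpha_1},\dots,y_{\alpha_n}).
\end{equation}
\end{lemma}

\begin{proof}
Let $\Phi$ embed the measure algebra of $\mu$ into $\mathfrak B_\kappa$ with $\kappa\ge\theta$ a cardinal. For each $\alpha$ the elements $\Phi([P^0_\alpha])$ and $\Phi([P^1_\alpha])$ are represented by Baire sets depending on a countable subset of $\kappa$. By Lemma~\ref{lem:ccc} these subsets are covered by sets $J_\alpha\subseteq\kappa$, countable in $V$, with $\langle J_\alpha:\alpha<\theta\rangle\in V$. Lemma~\ref{lem:delta} gives in $V$ a set $W_0$ and injections $h,h_\alpha:\omega\to\kappa$ $(\alpha\in W_0)$ with pairwise disjoint ranges and $J_\alpha\subseteq\operatorname{ran}h\cup\operatorname{ran}h_\alpha$. Let $\pi_\alpha(x)=(x\circ h,x\circ h_\alpha)$ for $x\in 2^\kappa$. A Baire set depending on $J_\alpha$ is the preimage under $\pi_\alpha$ of a Borel subset of $2^\omega\times2^\omega$,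 and $\pi_\alpha$ is measure preserving, so by Lemma~\ref{lem:clopen}(b) there is $y_\alpha\in Y$ with $\Phi([P^i_\alpha])=[\pi_\alpha^{-1}(B^i_{y_\alpha})]$ for $i=0,1$. For distinct $\alpha_1,\dots,\alpha_n\in W_0$, in any order, the map $x\mapsto(x\circ h,x\circ h_{\alpha_1},\dots,x\circ h_{\alpha_n})$ is measure preserving, and $\bigcap_i\pi_{\alpha_i}^{-1}(B^{\varepsilon_i}_{y_{\alpha_i}})$ is the preimage of the set in the first line of \eqref{eq:m}. Since $\Phi$ preserves finite meets and measure, \eqref{eq:code} follows.
\end{proof}

\begin{proposition}\label{prop:sym}
There is $W\in V$, $W\subseteq W_0$, of size $\theta$ such that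
\begin{equation}\label{eq:sym}
\text{if }\sigma:W\rightharpoonup2,\ \beta\in W\setminus\operatorname{dom}\sigma\text{ and }P^\sigma\ne\emptyset,\text{ then }P^\sigma\cap P^0_\beta\ne\emptyset .
\end{equation}
\end{proposition}

\begin{proof}
For $\varepsilon\in\{0,1\}^n$, $n\ge0$, let $\varepsilon^\frown0$ be $\varepsilon$ followed by $0$, and let
\[D_\varepsilon=\{(y_1,\dots,y_{n+1})\in Y^{n+1}:m_\varepsilon(y_1,\dots,y_n)=0\ \text{ or }\ m_{\varepsilon^\frown0}(y_1,\dots,y_{n+1})>0\}.\]
We check that this condition is arithmetical. For $N\le M$ let $r_{N,M}$ be the rational measure of the clopen set of all $(t,t_1,\dots,t_n)$ with $(t,t_i)\in\bigcup_{N\le k\le M}y_i^{\varepsilon_i}(k)$ for all $i$. Since there are finitely many $i$, a point belongs to the set in the first line of \eqref{eq:m} if and only if for every $N$ it belongs to one of these clopen sets for some $M$. The clopen sets increase with $M$, and their unions over $M$ decrease with $N$, so $m_\varepsilon=\inf_N\sup_{M\ge N}r_{N,M}$. Hence $m_\varepsilon(y_1,\dots,y_n)=0$ if and only if $\forall j\,\exists N\,\forall M\ge N\ r_{N,M}\le2^{-j}$. So $D_\varepsilon$ is a Borel set coded in $V$, defined in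 $V[G]$ by the displayed formula.

By \eqref{eq:code} and strict positivity, for distinct $\beta_1,\dots,\beta_{n+1}\in W_0$ the relation $(y_{\beta_1},\dots,y_{\beta_{n+1}})\in D_\varepsilon$ says: if $\bigcap_{i\le n}P^{\varepsilon_i}_{\beta_i}$ is nonempty, then it meets $P^0_{\beta_{n+1}}$. By \eqref{eq:forward} this holds when $\beta_1<\dots<\beta_{n+1}$. Let $W$ be given by Lemma~\ref{lem:order}. Then it holds for all distinct $\beta_1,\dots,\beta_{n+1}\in W$ and all $\varepsilon$, which is \eqref{eq:sym}.
\end{proof}

\section{Independent subfamilies and the proofs of the theorems}\label{sec:end}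

By \eqref{eq:sym} a set $P^0_\beta$ can be added to any nonempty intersection at any time. So we may intersect the sets $P^1_\alpha$ first and the sets $P^0_\beta$ afterwards, and only the first stage needs a hypothesis. Call $\Gamma\subseteq W$ \emph{centered} if $\bigcap_{\alpha\in F}P^1_\alpha\ne\emptyset$ for every finite nonempty $F\subseteq\Gamma$.

\begin{lemma}\label{lem:indep}
If $\Gamma\subseteq W$ is infinite and centered, then $K$ maps continuously onto $[0,1]^\Gamma$.
\end{lemma}

\begin{proof}
We show that $P^\sigma\ne\emptyset$ for all $\sigma:\Gamma\rightharpoonup2$ by induction on the number of zeros of $\sigma$. If there are none, this holds because $\Gamma$ is centered. If $\sigma(\beta)=0$, let $\sigma'$ be the restriction of $\sigma$ to $\operatorname{dom}\sigma\setminus\{\beta\}$. Then $P^{\sigma'}\ne\emptyset$ by induction, and $P^\sigma=P^{\sigma'}\cap P^0_\beta\ne\emptyset$ by \eqref{eq:sym}. Hence the pairs of disjoint closed sets $(\{f_\alpha\le1/3\},\{f_\alpha\ge2/3\})$, $\alpha\in\Gamma$, which contain the pairs $(P^0_\alpha,P^1_\alpha)$, are independent. Apply Lemma~\ref{lem:cube}.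
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ and $\mu$ be as in Section~\ref{sec:recursion}, and let $W'\subseteq W$ have size $\omega_1$. For $\alpha\in W'$ the open set $P^1_\alpha$ is nonempty, so it contains a compact set $C_\alpha$ of positive measure. Since $\omega_1<\theta$, Lemma~\ref{lem:pierce} gives a countable $D$ meeting every $C_\alpha$. Some $d\in D$ lies in $P^1_\alpha$ for all $\alpha$ in a set $\Gamma\subseteq W'$ of size $\omega_1$. This $\Gamma$ is centered, and Lemma~\ref{lem:indep} applies.
\end{proof}

To reach $[0,1]^\theta$ we need a centered set of size $\theta$, and Lemma~\ref{lem:pierce} handles only fewer than $\theta$ sets. We use the root of Lemma~\ref{lem:code} instead. By \eqref{eq:m} and \eqref{eq:code}, once the root coordinate $t$ is fixed the sets $P^1_\alpha$ behave like independent events, so the question moves to the space $2^\omega$ of root coordinates. There $\omega_1$ points meet all positive sets at once.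

\begin{lemma}\label{lem:non}
In $V[G]$ there are $t_\xi\in2^\omega$ $(\xi<\omega_1)$ such that every Borel subset of $2^\omega$ of positive measure contains some $t_\xi$.
\end{lemma}

\begin{proof}
Fix in $V$ injections $k_\xi:\omega\to\theta$ $(\xi<\omega_1)$ with pairwise disjoint ranges, and let $t_\xi=g\circ k_\xi$. By Lemma~\ref{lem:clopen}(c) it suffices to treat a set $E=2^\omega\setminus\bigcup_nz(n)$ of positive measure with $z\in\operatorname{Clop}(2^\omega)^\omega$. Write $z=\varphi(g|_A)$ as in Lemma~\ref{lem:read}. Only countably many of the ranges meet $A$, so in $V$ there are distinct $\xi_0,\xi_1,\dots$ with $\operatorname{ran}k_{\xi_i}\cap A=\emptyset$. Let $N$ be the set of $(u,(w_i)_{i<\omega})\in2^A\times(2^\omega)^\omega$ such that $\nu(\bigcup_n\varphi(u)(n))<1$ and $w_i\in\bigcup_n\varphi(u)(n)$ for all $i$. The first condition reads $\exists j\,\forall M\ \nu(\bigcup_{n\le M}\varphi(u)(n))\le1-2^{-j}$, so it is arithmetical in $\varphi(u)$. If $u$ satisfies it, the section $N_u$ has measure $\lim_i\nu(\bigcup_n\varphi(u)(n))^i=0$, so $N$ is null. By Lemma~\ref{lem:random}, $(g|_A,(t_{\xi_i})_i)\notin N$, so some $t_{\xi_i}$ is in $E$.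
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The implication (b)$\Rightarrow$(a) in ZFC is Proposition~\ref{prop:ba}, and the last statement is witnessed by $S$, by Proposition~\ref{prop:stone}. It remains to work in $V[G]$.

\emph{The continuum.} The diagonal of $2^\omega\times2^\omega$ is null, so by Lemma~\ref{lem:random} the reals $n\mapsto g(\omega\alpha+n)$, $\alpha<\theta$, are distinct, and $\mathfrak c\ge\theta$. By Lemma~\ref{lem:read} every real is $\varphi(g|_A)$ for a pair $(A,\varphi)\in V$. In $V$ there are at most $\theta^\omega\cdot2^\omega$ such pairs. Countable subsets of $\theta$ are bounded, so $\theta^\omega\le\sum_{\gamma<\theta}|\gamma|^\omega\le\theta$ by \eqref{eq:theta}. Hence $\mathfrak c=\theta$.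

\emph{The implication \textup{(a)}$\Rightarrow$\textup{(b)}.} Let $\mu$ be a Radon probability on $K$ with non-separable support $F$. The restriction of $\mu$ to $F$ is a strictly positive Radon probability, since a relatively open set $U\cap F$ has measure $\mu(U)$. A surjection $F\to[0,1]^{\mathfrak c}$ extends to $K$ coordinate by coordinate by Tietze's theorem. So we may assume $K=F$ and use the objects of Sections~\ref{sec:recursion} and~\ref{sec:order}.

For $\alpha\in W$ let $\rho_\alpha(t)=\nu((B^1_{y_\alpha})_t)$ and $E_\alpha=\{t\in2^\omega:\rho_\alpha(t)>0\}$, a Borel set. By \eqref{eq:m} and \eqref{eq:code}, for finite nonempty $H\subseteq W$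
\begin{equation}\label{eq:product}
\mu\Big(\bigcap_{\alpha\in H}P^1_\alpha\Big)=\int_{2^\omega}\prod_{\alpha\in H}\rho_\alpha(t)\,d\nu(t),
\end{equation}
and this is positive exactly when $\nu(\bigcap_{\alpha\in H}E_\alpha)>0$. Taking $H=\{\alpha\}$ gives $\nu(E_\alpha)>0$. A common point of the sets $E_\alpha$ is not enough, since two sets of positive measure may meet in a single point; a common point of density is. Let $[t|_n]$ be the cylinder of all extensions of $t|_n$, and let
\[E'_\alpha=\{t\in E_\alpha:\lim_n2^n\,\nu(E_\alpha\cap[t|_n])=1\}.\]
The functions $t\mapsto2^n\nu(E_\alpha\cap[t|_n])$ are continuous, so $E'_\alpha$ is Borel, and the Lebesgue density theorem says that $\nu(E'_\alpha)=\nu(E_\alpha)>0$. By Lemma~\ref{lem:non} each $E'_\alpha$ contains some $t_\xi$. Since $\theta>\omega_1$ is regular in $V[G]$, there are $\xi<\omega_1$ and $\Gamma\subseteq W$ of size $\theta$ with $t_\xi\in E'_\alpha$ for all $\alpha\in\Gamma$.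

Let $H\subseteq\Gamma$ be finite and nonempty. Choose $n$ such that for each $\alpha\in H$ the set $[t_\xi|_n]\setminus E_\alpha$ has measure less than $2^{-n}/(|H|+1)$. These $|H|$ sets have total measure less than $2^{-n}=\nu([t_\xi|_n])$, so $\nu(\bigcap_{\alpha\in H}E_\alpha)>0$, and \eqref{eq:product} is positive. Thus $\Gamma$ is centered, and by Lemma~\ref{lem:indep} $K$ maps onto $[0,1]^\Gamma\cong[0,1]^\theta=[0,1]^{\mathfrak c}$.

A Suslinean space supporting a measure is itself the non-separable support of that measure, so it satisfies (a) and hence (b).
\end{proof}

\begin{remark}\label{rem:theta}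
The recursion of Section~\ref{sec:recursion} has to run for $\theta$ steps even when only $[0,1]^{\omega_1}$ is wanted, because Lemmas~\ref{lem:delta} and~\ref{lem:order} need more indices than there are reals in $V$. Hypothesis \eqref{eq:theta} cannot be dropped. Let $V\models\mathrm{CH}$ and define $\mathbb P$ with $\omega_1$ in place of $\theta$. Lemmas~\ref{lem:ccc}--\ref{lem:read} do not use \eqref{eq:theta}, and counting the pairs $(A,\varphi)$ in $V$ gives at most $\omega_1^{\,\omega}\cdot2^\omega=(2^\omega)^\omega=\omega_1$ reals in $V[G]$. So CH holds in $V[G]$, and Kunen's space violates the conclusion of Theorem~\ref{thm:main}.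
\end{remark}

\begin{thebibliography}{9}
\bibitem{BP} Piotr Borodulin-Nadzieja and Grzegorz Plebanek, \emph{Measures on Suslinean spaces}, arXiv:1511.04979 (2015).
\end{thebibliography}
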